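# A corner coefficient that breaks log-concavity of Robin ground states

## 1. The functions $e^{\alpha\ell_1}(a+c\operatorname{Re}z^\beta)$ in an obtuse wedge

Fix an angle $\theta\in(\pi/2,\pi)$ and, identifying $\mathbb R^2$ with $\mathbb C$ and writing $z=re^{i\varphi}$, consider the wedge
$$W=\{re^{i\varphi}:r>0,\ 0<\varphi<\theta\},\qquad \beta=\frac{\pi}{\theta}\in(1,2).$$
Let $\nu_1,\nu_2$ be the outward unit normals of its two edges. Two functions on $W$ carry everything that follows.

The first is linear. Since $\nu_1,\nu_2$ are linearly independent, there is exactly one linear function $\ell_1$ with $D_{\nu_1}\ell_1=D_{\nu_2}\ell_1=-1$. Put $\ell_\alpha=\alpha\ell_1$. Then $D_\nu e^{\ell_\alpha}=-\alpha e^{\ell_\alpha}$ on both edges.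

The second is harmonic:
$$h=r^\beta\cos\beta\varphi=\operatorname{Re}z^\beta .$$
Since $\partial_\varphi h=-\beta r^\beta\sin\beta\varphi$ vanishes for $\varphi=0$ and $\varphi=\theta$, we have $D_\nu h=0$ on both edges. By the product rule, for all real $a,c$,
$$E=e^{\ell_\alpha}(a+c\,h)\qquad\text{satisfies}\qquad D_\nu E+\alpha E=0\ \text{ on both edges.}$$

Let $R$ be the reflection in the bisector of $W$, that is $\varphi\mapsto\theta-\varphi$. Then $\ell_1\circ R=\ell_1$, because $R$ exchanges the two normals, and $h\circ R=-h$, because $\cos(\pi-\beta\varphi)=-\cos\beta\varphi$.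

For example, let $\theta=2\pi/3$. Then $\beta=3/2$ and $h=r^{3/2}\cos\frac{3\varphi}{2}$. If $X$ denotes the coordinate along the bisector and $Y$ the one orthogonal to it, the normals are $(-\sin\frac\theta2,\pm\cos\frac\theta2)$, so in general $\ell_1=X/\sin\frac\theta2$; here $\ell_1=2X/\sqrt3$.

These functions describe how a positive Robin eigenfunction looks at an obtuse corner: we shall prove that it equals $e^{\ell_\alpha}(a+ch+O(r^\tau))$ for every $\tau<2$, with $a>0$. The real number $c=c(\alpha)$ is the object to watch. If $c\ne0$ and $\alpha>0$, then the level lines near the corner bend the wrong way on one side of the bisector, and some superlevel set is not convex. Since $h$ is odd under $R$ and $\ell_\alpha$ is even, $c$ measures the asymmetry of the eigenfunction at the corner. That gives a way to find its sign.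

## 2. Robin ground states, log-concavity, and the statements

Let $\Omega\subset\mathbb R^d$, $d\ge2$, be a bounded convex domain with outward unit normal $\nu$, and let $\alpha\ge0$ be a constant. The Robin eigenvalue problem is
$$-\Delta u=\lambda u\ \text{ in }\Omega,\qquad D_\nu u+\alpha u=0\ \text{ on }\partial\Omega,$$
understood weakly: $u\in H^1(\Omega)$ and
$$\int_\Omega\nabla u\cdot\nabla\eta+\alpha\int_{\partial\Omega}u\eta=\lambda\int_\Omega u\eta\qquad\text{for all }\eta\in H^1(\Omega).\tag{1}$$
The lowest eigenvalue $\lambda_\alpha$ is the minimum of $\int_\Omega|\nabla u|^2+\alpha\int_{\partial\Omega}u^2$ over $u\in H^1(\Omega)$ with $\int_\Omega u^2=1$. It is simple, with an eigenfunction $u_\alpha$ that is positive in $\Omega$ and unique up to a positive factor; this is the ground state. For $\alpha=0$ it is constant. The Dirichlet problem is the limiting case $\alpha\to+\infty$; its first eigenvalue and positive eigenfunction are denoted $\lambda_\infty,u_\infty$.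

**Definition (log-concave, quasi-concave).** A positive function $u$ on $\Omega$ is log-concave if $\log u$ is concave. It is quasi-concave if all sets $\{u>t\}$ are convex.

Log-concave implies quasi-concave, because superlevel sets of a concave function are convex. The converse fails: $e^{x^2}$ on $(0,1)$ is increasing, hence quasi-concave, but its logarithm $x^2$ is not concave.

It is known that $u_\infty$ is log-concave on every bounded convex domain. The following conjecture comes from Ben Andrews, Julie Clutterbuck, and Daniel Hauer, "Non-concavity of Robin eigenfunctions", arXiv:1711.02779 (2017): for a given bounded convex domain $\Omega$ there is an $\alpha_0>0$ such that $u_\alpha$ is log-concave for all $\alpha\ge\alpha_0$. We shall disprove it in every dimension $d\ge2$.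

**Definition (setting (W)).** $\Omega\subset\mathbb R^2\cong\mathbb C$ is bounded and convex, $0\in\partial\Omega$, and $\Omega\cap B_{R_0}=W\cap B_{R_0}$ for some $R_0>0$, with $W,\theta,\beta,h,\ell_\alpha,R$ as in Section 1. $\Omega^+$ and $\Omega^-$ are the open parts of $\Omega$ on the sides of the bisector line that contain the ray $\varphi=0$ and the ray $\varphi=\theta$, respectively.

**Theorem 1.** In setting (W) suppose $R(\Omega^-)\subset\Omega^+$ and $R(\Omega)\neq\Omega$.

(a) There is $\alpha_1$ such that for every $\alpha\ge\alpha_1$ the ground state $u_\alpha$ is not quasi-concave, hence not log-concave.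

(b) The same holds for all $\alpha\in(0,\infty)$ outside a finite set.

**Corollary 2.** The conjecture is false for every $d\ge2$. For every obtuse non-isosceles triangle $T\subset\mathbb R^2$ (and for $T\times(0,1)^{d-2}$ when $d\ge3$) there is $\alpha_1$ such that $u_\alpha$ is not log-concave for any $\alpha\ge\alpha_1$; it is not even quasi-concave.

**Theorem 3 (polygons).** Let $\Omega\subset\mathbb R^2$ be a convex polygon which has no inscribed circle (tangent to all sides) and is not a rectangle. Then the set of $\alpha>0$ for which $u_\alpha$ is quasi-concave (a fortiori log-concave) has no accumulation point in $[0,\infty)$. So the conclusion of the conjecture fails for $\Omega$. Rectangles have ground states $\cos(ax+b)\cos(a'y+b')$, which are log-concave for all $\alpha\ge0$. Hence a convex polygon without inscribed circle satisfies the conclusion of the conjecture if and only if it is a rectangle.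

Theorem 3 is not needed for the disproof. Nothing here concerns smooth domains, and nothing is claimed for polygons with an inscribed circle beyond what Theorem 1 covers.

**Proof of Corollary 2 from Theorem 1(a).** Let the obtuse angle of $T$ be at $V$. The other two vertices can be named so that $|VA|<|VB|$. After a rigid motion, $V=0$, $B$ lies on the ray $\varphi=0$ and $A$ on the ray $\varphi=\theta$. The bisector at $V$ meets $AB$ at a point $D$ with $RD=D$. Then $T^-$ is the open triangle $V,A,D$, so $R(T^-)$ is the open triangle $V,RA,D$. Since $|VA|<|VB|$, the point $RA$ lies in the open segment $VB$, so this triangle lies in the open triangle $V,B,D$, which is $T^+$. Also $RT\ne T$ because $RA\ne B$. So Theorem 1 applies. (Concretely: $V=0$, $B=2$, $A=e^{2\pi i/3}$ gives $RA=1$ and $D=(\frac13,\frac{\sqrt3}3)$.)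

For $d\ge3$ let $u(x,y)=u_\alpha^T(x)\prod_i g(y_i)$, where $g$ is the ground state of $(0,1)$ with the same $\alpha$. The boundary of $T\times(0,1)^{d-2}$ is, up to a null set, the union of $\partial T\times(0,1)^{d-2}$ and $T\times\partial(0,1)^{d-2}$. For $\eta$ smooth on the closure, apply the weak equation of one factor in its own variable, with the other variables fixed, and integrate over those. Summing over the factors gives (1) for $u$, with $\lambda$ the sum of the eigenvalues. Smooth functions are dense in $H^1$, so $u$ is a positive Robin eigenfunction. Eigenfunctions for other eigenvalues are orthogonal to the positive ground state, hence are not positive; so $u$ is the ground state. On a slice $\{y=y_0\}$ it is a positive multiple of $u^T_\alpha$. If all $\{u>t\}$ were convex, so would be their intersections with the slice. Hence $u$ is not quasi-concave when $u_\alpha^T$ is not. $\square$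

## 3. Intervals, rectangles, and what happens at a right angle

On the interval $(0,L)$ try $\cos(a(x-\frac L2))$. At $x=L$ the Robin condition reads $-a\sin\frac{aL}2+\alpha\cos\frac{aL}2=0$, i.e.
$$a\tan\frac{aL}2=\alpha,$$
and the condition at $x=0$ is the same by symmetry. The left side increases from $0$ to $\infty$ for $a\in[0,\pi/L)$, so there is exactly one such $a$. The function is then positive, hence the ground state. Since $(\log\cos)''=-\sec^2<0$ wherever $\cos>0$, it is log-concave.

On a rectangle $(0,L)\times(0,L')$ the ground state is the product of two such functions, by the argument in the proof of Corollary 2. It has the form $\cos(ax+b)\cos(a'y+b')$ and is log-concave for every $\alpha\ge0$. This proves the sentence about rectangles in Theorem 3.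

Let us also expand this example at the corner $0$, where $\ell_1=x+y$. With $b=-aL/2$, the function $\log\cos(ax+b)$ has first derivative $\alpha$ at $x=0$ and second derivative $-a^2\sec^2b=-(a^2+\alpha^2)$. Hence, with $\lambda=a^2+a'^2$ and $\kappa=\lambda+2\alpha^2$,
$$\log u=\log u(0)+\alpha(x+y)-\frac\kappa4r^2-\frac{a^2-a'^2}4\,(x^2-y^2)+O(r^3).$$
Here $\theta=\pi/2$, $\beta=2$, and $x^2-y^2=\operatorname{Re}z^2$ is the function $h$. Its coefficient is nonzero when $L\ne L'$ and $\alpha>0$, and yet $u$ is log-concave: the isotropic term $-\frac\kappa4r^2$ has the same order as $h$ and outweighs it. At an obtuse corner $\beta<2$, so $h$ is larger than anything of order $r^2$. This is why obtuse angles enter.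

## 4. The limits $\alpha\to\infty$ and $r\to0$ do not commute

The sensible first approach is perturbation from $\alpha=\infty$. The function $u_\infty$ is log-concave and $u_\alpha\to u_\infty$, so one hopes that the Hessian of $\log u_\alpha$ stays nonpositive for large $\alpha$.

This stops at the corner. The model positive function for the Dirichlet condition in $W$ is $s=r^\beta\sin\beta\varphi$, and, $s$ being harmonic,
$$\Delta\log s=-\frac{|\nabla s|^2}{s^2}=-\frac{\beta^2}{r^2\sin^2\beta\varphi},$$
which is very negative near $0$. For fixed finite $\alpha$, by contrast, we shall see that $\log u_\alpha=\log a+\ell_\alpha+\frac cah+O(r^\tau)$ with $\tau>\beta$. The leading nonlinear term is harmonic, so its Hessian has trace zero: there is no concavity to spare, and if $c\neq0$ there is a convex direction. However large $\alpha$ is, close enough to the corner the second picture rules.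

So the conjecture fails on $\Omega$ once we know that $c(\alpha)\ne0$ for large $\alpha$. Perturbation does not give this either: $c(\alpha)$ is read off as $r\to0$, while $u_\alpha\to u_\infty$ is controlled only away from the corner, and the model $r^\beta\sin\beta\varphi$ has no coefficient $c$ to compare with.

One can instead look at the antisymmetric part $w_\alpha=u_\alpha-u_\alpha\circ R$, whose leading term at the corner is $2ch$, and try to show $w_\alpha>0$ on $D=R(\Omega^-)$ by reflection. For the Dirichlet problem this works: on $\partial D$ off the bisector $u_\infty\circ R=0\le u_\infty$. For finite $\alpha$ it stops exactly there. At a boundary point of $D$ on $\partial(R\Omega)$ but inside $\Omega$ we know $D_\nu(u_\alpha\circ R)+\alpha u_\alpha\circ R=0$, so $D_\nu w_\alpha+\alpha w_\alpha=D_\nu u_\alpha+\alpha u_\alpha$, and we have no sign for the right-hand side at an interior point of $\Omega$.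

The way out combines the two. Reflection is used at $\alpha=\infty$ only. The sign is carried over to large finite $\alpha$ only on one arc $r=\rho_*$ around the corner. Then, with $\alpha$ fixed, the sign is propagated from the arc to the corner by a comparison principle, in a sector where both edges exchanged by $R$ carry the same Robin condition. An explicit barrier turns "nonnegative" into $c>0$.

## 5. Regularity, and comparison in small sectors

**Textbook facts.** Testing with $u_\infty$, whose trace is zero, gives $0\le\lambda_\alpha\le\lambda_\infty$. Convex domains are Lipschitz, so $u_\infty\in C(\overline\Omega)$ with $u_\infty=0$ on $\partial\Omega$, and the trace map $H^1(\Omega)\to L^2(\partial\Omega)$ is compact.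

**Regularity up to straight pieces.** The functions $u_\alpha$ and $u_\infty$ are smooth in $\Omega$ and up to open straight pieces of $\partial\Omega$. To see the latter, let $\Omega$ be locally $\{y>0\}$, let $U$ be a difference quotient of $u$ in the tangential direction $x$, and let $\chi$ be a cutoff. Since the equation is invariant under shifts in $x$, testing with $\chi^2U$ gives
$$\int\chi^2|\nabla U|^2+2\int\chi U\,\nabla U\cdot\nabla\chi+\alpha\int_{y=0}\chi^2U^2=\lambda\int\chi^2U^2,$$
without the boundary integral in the Dirichlet case. Hence $\int\chi^2|\nabla U|^2\le C\int(|\nabla\chi|^2+\chi^2)U^2$, bounded uniformly in the step because $u\in H^1$. So $\partial_xu$ is locally in $H^1$ up to the piece; iterating, so are all $\partial_x^mu$. Then $u_{yy}=-u_{xx}-\lambda u$ controls all other derivatives inductively.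

On such pieces $u_\alpha>0$. Indeed $-\Delta u_\alpha=\lambda_\alpha u_\alpha\ge0$ and $u_\alpha>0$ in $\Omega$, so at a zero Hopf's lemma would give $D_\nu u_\alpha<0$, contradicting $D_\nu u_\alpha=-\alpha u_\alpha=0$.

The next lemma is the maximum principle that transports signs from an arc to the corner.

**Lemma 4 (comparison).** Let $\mathcal T$ be either the sector $\{r<\rho,\ 0<\varphi<\theta\}$ with $\Sigma_R$ = both straight edges and $\Sigma_D$ = arc; or the half sector $\{r<\rho,\ 0<\varphi<\theta/2\}$ with $\Sigma_R$ = edge $\varphi=0$ and $\Sigma_D$ = arc and bisector edge. There is $\mu^*=\mu^*(\theta)>0$ such that for $\alpha\ge0$ and $0\le\lambda<\mu^*\rho^{-2}$ the following holds. If $z\in H^1(\mathcal T)\cap C(\overline{\mathcal T}\setminus\{0\})$ satisfies $z\le0$ on $\Sigma_D\setminus\{0\}$ and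
$$\int_{\mathcal T}\nabla z\cdot\nabla\eta-\lambda\int_{\mathcal T}z\eta+\alpha\int_{\Sigma_R}z\eta\le0\quad\text{for all }0\le\eta\in H^1(\mathcal T)\text{ with }\eta=0\text{ on }\Sigma_D,\tag{2}$$
then $z\le0$.

**Proof.** Let $\mu^*$ be the smaller of the first eigenvalues of the two regions for $\rho=1$ with Dirichlet condition on $\Sigma_D$ and Neumann condition on $\Sigma_R$. It is positive because $\Sigma_D$ has positive length; by scaling, $\int|\nabla\eta|^2\ge\mu^*\rho^{-2}\int\eta^2$ for all $\eta\in H^1(\mathcal T)$ vanishing on $\Sigma_D$. The function $\eta=z_+$ is admissible in (2), since $z$ is continuous off $0$ and $z_+=0$ on $\Sigma_D\setminus\{0\}$. It gives $\int|\nabla z_+|^2\le\lambda\int z_+^2$. As $\lambda<\mu^*\rho^{-2}$, $z_+=0$. $\square$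

We shall feed Lemma 4 with two kinds of functions.

**Explicit subsolutions.** If $\psi$ is smooth on $\overline{\mathcal T}\setminus\{0\}$ with $\psi,\nabla\psi$ bounded, $\Delta\psi+\lambda\psi\ge0$ in $\mathcal T$ and $D_\nu\psi+\alpha\psi\le0$ on $\Sigma_R$, then $\psi$ satisfies (2). For bounded $\eta$, integrating by parts on $\mathcal T\setminus B_\varepsilon$ gives
$$\int_{\mathcal T\setminus B_\varepsilon}(\nabla\psi\cdot\nabla\eta-\lambda\psi\eta)+\alpha\int_{\Sigma_R\setminus B_\varepsilon}\psi\eta=-\int_{\mathcal T\setminus B_\varepsilon}(\Delta\psi+\lambda\psi)\eta+\int_{\Sigma_R\setminus B_\varepsilon}(D_\nu\psi+\alpha\psi)\eta+O(\varepsilon),$$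
the $O(\varepsilon)$ coming from $\partial B_\varepsilon$, where $|\nabla\psi|\,|\eta|$ is bounded. Let $\varepsilon\to0$. For general $\eta$ use $\min(\eta,n)\to\eta$ in $H^1$.

**Eigenfunctions.** In setting (W) with $\rho<R_0$ and $\lambda=\lambda_\alpha$, the function $u_\alpha$ on the sector satisfies (2) with equality: extend $\eta$, which vanishes on the arc, by $0$ to $\Omega$. Also $u_\alpha-u_\alpha\circ R$ on the half sector satisfies (2) with equality. Here extend $\eta$, which vanishes on the arc and the bisector edge, by $0$. Testing (1) with $\eta$ gives the equation for $u_\alpha$ on the half sector. Testing with $\eta\circ R$, which lives on the other half of the sector, and changing variables gives the same equation for $u_\alpha\circ R$. Subtract.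

Fix $\rho_*<R_0$ with $\lambda_\infty\rho_*^2<\mu^*$. Since $\lambda_\alpha\le\lambda_\infty$, Lemma 4 applies with $\lambda=\lambda_\alpha$ for every $\alpha\ge0$ and every $\rho\le\rho_*$.

## 6. The variable $t=z^\beta$ and the expansion at the corner

**Lemma 5.** In setting (W) let $\alpha\ge0$ and write $u_\alpha=e^{\ell_\alpha}P_\alpha$ near $0$. Then $P_\alpha$ is a $C^1$ function of $t=z^\beta$ up to the boundary near $t=0$. With $a=P_\alpha|_{t=0}$ and $c=\partial_{\operatorname{Re}t}P_\alpha|_{t=0}$, for all $\tau<2$,
$$P_\alpha=a+c\,h+O(r^\tau)\quad(r\to0),\qquad a>0.\tag{3}$$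

**Proof.** We drop the index $\alpha$.

**Step 1: turn the Robin condition into a Neumann condition.** Put $\eta=e^{-\ell}\xi$ in (1), with $\xi\in H^1$ of the sector $\{r<R_0,\,0<\varphi<\theta\}$ vanishing near the arc. From $\nabla u=e^{\ell}(\nabla P+P\nabla\ell)$ and $\nabla\eta=e^{-\ell}(\nabla\xi-\xi\nabla\ell)$,
$$\nabla u\cdot\nabla\eta=\nabla P\cdot\nabla\xi-\xi\nabla\ell\cdot\nabla P+P\nabla\ell\cdot\nabla\xi-|\nabla\ell|^2P\xi .$$
As $\nabla\ell$ is constant, $\operatorname{div}(P\xi\nabla\ell)=\xi\nabla P\cdot\nabla\ell+P\nabla\xi\cdot\nabla\ell$, so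
$$\nabla u\cdot\nabla\eta=\nabla P\cdot\nabla\xi-2\xi\nabla\ell\cdot\nabla P+\operatorname{div}(P\xi\nabla\ell)-|\nabla\ell|^2P\xi .$$
Since $P\xi\in W^{1,1}$ and $D_\nu\ell=-\alpha$ on the edges, $\int\operatorname{div}(P\xi\nabla\ell)=-\alpha\int_{\text{edges}}P\xi$, which cancels the Robin term $\alpha\int_{\text{edges}}u\eta$. Hence
$$\int\nabla P\cdot\nabla\xi=\int(2\nabla\ell\cdot\nabla P+\kappa P)\,\xi,\qquad\kappa=\lambda+|\nabla\ell|^2.\tag{4}$$

**Step 2: flatten the corner.** The map $t=z^\beta$ sends the sector onto the half disc $\{|t|<R_0^\beta,\ \operatorname{Im}t>0\}$. Put $J=|dz/dt|=\beta^{-1}|t|^{1/\beta-1}$, so that area transforms by $dA_z=J^2dA_t$. Integrals $\int\nabla f\cdot\nabla g$ are conformally invariant. Because $1/\beta-1<0$, $J^2$ is bounded below, so $L^2(dA_z)$ controls $L^2(dA_t)$, and $P\in H^1$ in the variable $t$. Conversely, an $H^1$ function of $t$ is in all $L^m(dA_t)$, $m<\infty$. In the plane $|t|^{-s}$ is locally integrable for $s<2$, so $J^2\in L^q$ for all $q<\frac{\beta}{\beta-1}$, in particular for some $q>1$. Hence an $H^1$ function of $t$ is $H^1$ in $z$ and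 may be used as $\xi$ if it vanishes near the arc.

In the variable $t$, $(\nabla_z\ell\cdot\nabla_zP)J^2=\nabla_t\ell\cdot\nabla_tP$. Extend $P$ and $\ell$ evenly in $\operatorname{Im}t$ to the full disc and put $B=2\nabla_t\ell$, $k=\kappa J^2$. Given $\xi\in C_c^\infty$ of the full disc, test (4) with $\xi(t)+\xi(\bar t)$ on the half disc. By evenness this says that, weakly in the full disc,
$$-\Delta P=B\cdot\nabla P+kP,\qquad|B|=2|\nabla\ell|J,\quad k=\kappa J^2.\tag{5}$$
Here $B\in L^q$ for $q<\frac{2\beta}{\beta-1}$ and $k\in L^q$ for $q<\frac\beta{\beta-1}$. Because $\beta<2$, these bounds exceed $4$ and $2$ respectively; in particular $B\in L^4$ and $k\in L^2$.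

**Step 3: bootstrap to $C^1$.** We use the interior $L^p$ theory ($\Delta P\in L^s_{loc}$ implies $P\in W^{2,s}_{loc}$ for $1<s<\infty$) and Sobolev embeddings in the plane.

1. $\nabla P\in L^2$, $B\in L^4$ give $B\cdot\nabla P\in L^{4/3}$; $k\in L^2$ and $P\in L^m_{loc}$ for all $m<\infty$ give $kP\in L^{4/3}_{loc}$. So $P\in W^{2,4/3}_{loc}$, hence $\nabla P\in L^4_{loc}$ and $P\in L^\infty_{loc}$.
2. Now $B\cdot\nabla P\in L^2_{loc}$ and $kP\in L^2_{loc}$, so $P\in W^{2,2}_{loc}$ and $\nabla P\in L^m_{loc}$ for all $m<\infty$.
3. Now $B\cdot\nabla P$ and $kP$ are in $L^q_{loc}$ for all $q<\frac\beta{\beta-1}$, so $P\in W^{2,q}_{loc}$ for these $q$.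

Hence $P\in C^{1,1-2/q}_{loc}$ for $2<q<\frac\beta{\beta-1}$. Since $P$ is even in $\operatorname{Im}t$, its derivative in $\operatorname{Im}t$ vanishes at $0$, and $P=a+c\operatorname{Re}t+O(|t|^{2-2/q})$. The exponent $2-2/q$ takes all values in $(1,2/\beta)$. With $|t|=r^\beta$ and $\operatorname{Re}t=h$, the error is $O(r^\tau)$ for all $\tau\in(\beta,2)$, hence for all $\tau<2$.

**Step 4: $a>0$.** On the closed arc $r=\rho_*$, $0\le\varphi\le\theta$, $u$ is continuous and positive, so $u\ge\delta e^\ell$ there for some $\delta>0$. Now $\Delta e^\ell+\lambda e^\ell=(|\nabla\ell|^2+\lambda)e^\ell\ge0$ and $D_\nu e^\ell+\alpha e^\ell=0$ on the edges. So $\delta e^\ell-u$ satisfies (2) in the sector and is $\le0$ on the arc. Lemma 4 gives $u\ge\delta e^\ell$, i.e. $P\ge\delta$, and $a\ge\delta$. $\square$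

Write $a(\alpha),c(\alpha)$ for these coefficients. Multiplying $u_\alpha$ by a positive constant multiplies both by it, so the sign of $c(\alpha)$ does not depend on the normalization.

## 7. A nonzero $c(\alpha)$ makes a superlevel set non-convex

**Lemma 6.** In setting (W), if $\alpha>0$ and $c(\alpha)\ne0$, then $u_\alpha$ is not quasi-concave (hence not log-concave).

**Proof.** Put $c'=c/a\ne0$ and fix $\tau\in(\beta,2)$. The logarithm of (3) has quadratic error $O(h^2)=O(r^{2\beta})$, and $2\beta>2>\tau$. So
$$f:=\log u_\alpha=\log a+\ell_\alpha+c'h+O(r^\tau).\tag{6}$$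

**Step 1: log-concavity fails (warm-up).** If $f$ were concave, so would be $f-\ell_\alpha$ and its rescalings $\rho^{-\beta}\big[(f-\ell_\alpha)(\rho\,\cdot)-\log a\big]$. By (6) these converge pointwise to $c'h$ on $W$ as $\rho\to0$. So $c'h$ would be concave and harmonic: its Hessian would be nonpositive with trace zero, hence zero, and $c'h$ would be affine. But $\operatorname{Re}z^\beta$ with $1<\beta<2$ is not affine.

**Step 2: the level lines of the model.** For quasi-concavity the term $\ell_\alpha$ cannot simply be subtracted. Use $\zeta=X+iY=e^{-i\theta/2}z$, so $X$ runs along the bisector, $\varphi'=\varphi-\theta/2$ and $W=\{|\varphi'|<\theta/2\}$. Then $z^\beta=e^{i\beta\theta/2}\zeta^\beta=i\zeta^\beta$, so $h=-\operatorname{Im}\zeta^\beta$, and $\ell_\alpha=qX$ with $q=\alpha/\sin\frac\theta2>0$. Near distance $\rho$ from the corner, the set $\{qX+c'h>q\rho\}$ should look like $X>\rho-\frac{\rho^\beta}q\,k(Y/\rho)$ with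
$$k(\eta)=c'h(1,\eta),\qquad|\eta|<\tan\tfrac\theta2,$$
which suggests looking for a stretch where $k$ is strictly convex. With $\zeta=1+i\eta$,
$$k''(\eta)=c'\beta(\beta-1)\operatorname{Im}\zeta^{\beta-2}=c'\beta(\beta-1)|\zeta|^{\beta-2}\sin\big((\beta-2)\varphi'\big).$$
Since $|(\beta-2)\varphi'|<\pi/2$ and $\beta-2<0$, the sine has the sign of $-\eta$. So $k''(\eta)>0$ whenever $c'\eta<0$.

**Step 3: three collinear points.** Choose $\eta_1<\eta_3$ in $\{c'\eta<0,\ |\eta|<\tan\frac\theta2\}$ and put $\eta_2=\frac{\eta_1+\eta_3}2$. Since $q>0$, we can choose $K\in\mathbb R$ such that $k_*(\eta)=qK\eta+k(\eta)$ satisfies $k_*(\eta_1)=k_*(\eta_3)$. By strict convexity, $k_*(\eta_2)<k_*(\eta_1)$. For small $\rho>0$ put, in the coordinates $(X,Y)$,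
$$Z_i=(\rho+\rho^\beta K\eta_i,\ \rho\eta_i),\qquad i=1,2,3.$$
Then $Z_2=\frac12(Z_1+Z_3)$, and $Z_i\in\Omega$ for small $\rho$ because $Z_i/\rho\to(1,\eta_i)\in W$. By homogeneity $h(Z_i)=\rho^\beta h(1+\rho^{\beta-1}K\eta_i,\eta_i)=\rho^\beta(h(1,\eta_i)+o(1))$. So (6) gives
$$f(Z_i)=\log a+q\rho+\rho^\beta k_*(\eta_i)+o(\rho^\beta).$$
For small $\rho$, $f(Z_2)<\min(f(Z_1),f(Z_3))$. A superlevel set with level between these values contains $Z_1,Z_3$ but not their midpoint. $\square$

The points $Z_i$ can be taken arbitrarily close to the corner.

## 8. Positivity of $c(\alpha)$ for large $\alpha$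

Let $\Omega$ be as in Theorem 1. By Lemma 6, Theorem 1(a) follows once we show $c(\alpha)>0$ for all large $\alpha$. Normalize $\|u_\alpha\|_{L^2}=\|u_\infty\|_{L^2}=1$ and put $w_\alpha=u_\alpha-u_\alpha\circ R$ for $0<\alpha\le\infty$.

The hypothesis $R(\Omega)\ne\Omega$ cannot be dropped from this argument. If $R(\Omega)=\Omega$, uniqueness gives $u_\alpha\circ R=u_\alpha$, so $2c(\alpha)h=O(r^\tau)$ with $\tau>\beta$ and $c(\alpha)=0$ for all $\alpha$. This happens for example at every vertex of a regular polygon with at least five sides, and there the method gives no information.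

**Step 1: reflection for the Dirichlet problem, $w_\infty>0$ in $D:=R(\Omega^-)$.** By hypothesis $D\subset\Omega^+$, and $R(D)=\Omega^-\subset\Omega$, so $w_\infty$ is defined on the convex set $D$ and lies in $H^1(D)\cap C(\overline D)$. Since $\partial D=R(\partial\Omega^-)$, a point of $\partial D$ either lies on the bisector line, where $w_\infty=0$, or is mapped by $R$ into $\partial\Omega$, where $u_\infty=0$, so that $w_\infty=u_\infty\ge0$ there. Hence $w_\infty\ge0$ on $\partial D$ and the negative part $(w_\infty)_-$ is in $H_0^1(D)$. Testing $-\Delta w_\infty=\lambda_\infty w_\infty$ with it gives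
$$\int|\nabla(w_\infty)_-|^2=\lambda_\infty\int(w_\infty)_-^2 .$$
If $(w_\infty)_-\ne0$, its extension by $0$ minimizes the Dirichlet Rayleigh quotient on $\Omega$. It is then a multiple of $u_\infty$ and has no zeros in $\Omega$, contradicting that it vanishes on $\Omega^-$. So $w_\infty\ge0$ in $D$. Since $-\Delta w_\infty=\lambda_\infty w_\infty\ge0$ in $D$, the strong maximum principle gives $w_\infty>0$ in $D$ or $w_\infty\equiv0$ in $D$.

Suppose $w_\infty\equiv0$ in $D$. Both $u_\infty$ and $u_\infty\circ R$ are analytic on the convex set $\Omega\cap R\Omega\supset D$, so they agree there. A point $x\in\Omega\cap\partial(R\Omega)$ is a limit of points of $\Omega\cap R\Omega$, along which $u_\infty\circ R\to u_\infty(Rx)=0$, because $Rx\in\partial\Omega$. So $u_\infty(x)=0$, which is impossible in $\Omega$. Hence $\Omega\cap\partial(R\Omega)=\emptyset$. As $\Omega$ is connected and meets $R\Omega$, $\Omega\subset R\Omega$. Applying $R$ gives $R\Omega\subset\Omega$. So $\Omega=R\Omega$, a contradiction.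

**Step 2: convergence away from the corner.** We show $u_\alpha\to u_\infty$ in $C^1$ near the arc $\{\rho_*e^{i\varphi}:0\le\varphi\le\theta\}$, up to the edges, as $\alpha\to\infty$.

First, $L^2$ convergence. From $\int|\nabla u_\alpha|^2+\alpha\int_{\partial\Omega}u_\alpha^2=\lambda_\alpha\le\lambda_\infty$ the family is bounded in $H^1$, and the traces tend to $0$ in $L^2(\partial\Omega)$. Every weak limit along a sequence $\alpha\to\infty$ lies in $H^1_0$, is nonnegative and $L^2$-normalized, and has Rayleigh quotient at most $\lambda_\infty$; so it equals $u_\infty$. Hence $u_\alpha\to u_\infty$ in $L^2$. In the interior, elliptic estimates for $\Delta u_\alpha+\lambda_\alpha u_\alpha=0$ bound all derivatives locally uniformly in $\alpha$, so the convergence holds in every $C^m$ on compact subsets of $\Omega$.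

Next, the edges. Near a point of an open edge take coordinates centered at it such that $\Omega\cap B_{4Y}=\{y>0\}\cap B_{4Y}$, with $Y>0$ small and fixed. With $\varepsilon=1/\alpha$ the boundary condition is $u_\alpha-\varepsilon\,\partial_yu_\alpha=0$ at $y=0$. Put
$$V_\alpha=u_\alpha-\varepsilon\,\partial_yu_\alpha .$$
Then $\Delta V_\alpha+\lambda_\alpha V_\alpha=0$, $V_\alpha=0$ on $y=0$, and $\|V_\alpha\|_{L^2}\le1+\sqrt{\lambda_\infty}$ for $\alpha\ge1$. So $V_\alpha$ satisfies a Dirichlet condition, with no $\alpha$ left in it. On $y=0$ also $\partial_y^2V_\alpha=-\partial_x^2V_\alpha-\lambda_\alpha V_\alpha=0$, so the odd reflection of $V_\alpha$ is $C^2$ and solves the same equation in $B_{4Y}$. Hence all derivatives of $V_\alpha$ are bounded uniformly in $\alpha\ge1$ on $\{y\ge0\}\cap B_{3Y}$.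

Now recover $u_\alpha$. For $g=\partial^\gamma u_\alpha$ and $G=\partial^\gamma V_\alpha$ we have $g-\varepsilon g_y=G$, i.e. $(e^{-\alpha y}g)_y=-\alpha e^{-\alpha y}G$. Integrating from $y$ to $Y$, for $|x|\le Y$ and $0\le y\le Y$,
$$g(x,y)=e^{-\alpha(Y-y)}g(x,Y)+\int_y^Y\alpha e^{-\alpha(s-y)}G(x,s)\,ds,\qquad|g(x,y)|\le|g(x,Y)|+\sup|G|.$$
The values $g(x,Y)$ are bounded by the interior estimates. So all derivatives of $u_\alpha$ are bounded uniformly in $\alpha\ge1$ on $\{|x|\le Y,\ 0\le y\le Y\}$. By Arzelà–Ascoli and the $L^2$ convergence, $u_\alpha\to u_\infty$ in $C^1$ there. Two such boundary neighborhoods and a compact subset of $\Omega$ cover the arc.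

**Step 3: for $\alpha$ large, $w_\alpha>0$ on $\{\rho_*e^{i\varphi}:0\le\varphi<\theta/2\}$.** Within $B_{R_0}$, $D$ coincides with $\{0<\varphi<\theta/2\}$. By Step 1 and Hopf's lemma, on the arc $r=\rho_*$: $w_\infty>0$ for $0<\varphi<\theta/2$; $w_\infty=0<\partial_\varphi w_\infty$ at $\varphi=0$; $w_\infty=0>\partial_\varphi w_\infty$ at $\varphi=\theta/2$. By Step 2, $w_\alpha\to w_\infty$ in $C^1$ on the arc. The three parts are treated separately, for $\alpha$ large.

Near $\varphi=\theta/2$: $\partial_\varphi w_\alpha<0$ on a fixed interval $[\varphi_1,\theta/2]$, and $w_\alpha=0$ at $\varphi=\theta/2$; so $w_\alpha>0$ on $[\varphi_1,\theta/2)$.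

Near $\varphi=0$: $\partial_\varphi w_\alpha>0$ on a fixed interval $[0,\varphi_0]$. Here $w_\infty$ vanishes at the endpoint, so convergence alone gives no sign for $w_\alpha(\rho_*,0)$; the boundary condition does. Since $R$ interchanges the edges near $0$, both $u_\alpha$ and $u_\alpha\circ R$ satisfy the Robin condition on $\varphi=0$, so $-\frac1r\partial_\varphi w_\alpha+\alpha w_\alpha=0$ there. Hence $w_\alpha(\rho_*,0)=\frac1{\alpha\rho_*}\partial_\varphi w_\alpha(\rho_*,0)>0$, and $w_\alpha>0$ on $[0,\varphi_0]$.

On $[\varphi_0,\varphi_1]$: $w_\infty$ has a positive minimum, and uniform convergence suffices.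

**Step 4: from the arc to the corner.** Fix such an $\alpha$ and write $w=w_\alpha$. On the half sector $\{r<\rho_*,\ 0<\varphi<\theta/2\}$, $-w$ satisfies (2) with equality and is $\le0$ on the arc and on the bisector edge. Lemma 4 gives $w\ge0$. As $-\Delta w=\lambda_\alpha w\ge0$ and $w\not\equiv0$, the strong maximum principle gives $w>0$ in the half sector.

With (3) this already yields $c\ge0$, but we need strict inequality, that is, a lower bound $w\ge\delta h$. The function $h$ itself is not a subsolution: on $\varphi=0$ it has $D_\nu h+\alpha h=\alpha r^\beta>0$, the wrong sign. We correct it by a term of slightly higher order whose normal derivative is negative.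

**Step 5: the barrier.** Fix $\mu\in(\beta,2)$ and set
$$\psi=r^\beta\cos\beta\varphi+r^\mu\sin\big(\mu(\tfrac\theta2-\varphi)\big).$$
Since $\beta\theta/2=\pi/2$ and $\mu<2$, we have $\mu\theta/2\in(\pi/2,\pi)$. For $0\le\varphi\le\theta/2$ the angle $\mu(\frac\theta2-\varphi)$ lies in $[0,\pi)$ and $\beta\varphi$ in $[0,\pi/2]$, so $\psi\ge r^\beta\cos\beta\varphi\ge0$. Further, $\psi=0$ at $\varphi=\theta/2$; $\psi$ is harmonic, so $\Delta\psi+\lambda_\alpha\psi=\lambda_\alpha\psi\ge0$; and $\psi,\nabla\psi$ are bounded near $0$ because $\beta,\mu>1$. On $\varphi=0$, where $D_\nu=-r^{-1}\partial_\varphi$,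
$$D_\nu\psi+\alpha\psi=r^{\mu-1}\Big[\mu\cos\tfrac{\mu\theta}2+\alpha r\sin\tfrac{\mu\theta}2+\alpha r^{\beta+1-\mu}\Big]\le0\qquad\text{for }0<r\le\rho_1$$
with some $\rho_1=\rho_1(\alpha)<\rho_*$, because $\cos\frac{\mu\theta}2<0$ and $\beta+1-\mu>0$. So $\psi$ is an explicit subsolution in the sense of Section 5 on $\{r<\rho_1,\ 0<\varphi<\theta/2\}$.

**Step 6: comparison and conclusion.** On the arc $r=\rho_1$ we have $w>0$ for $0<\varphi<\theta/2$. At $\varphi=0$ also $w>0$, since at a zero Hopf's lemma would give $D_\nu w<0$, contradicting $D_\nu w=-\alpha w=0$. At $\varphi=\theta/2$, $w=0$ and $\partial_\varphi w<0$ by Hopf's lemma. Since $\psi$ is smooth on this arc and vanishes at $\varphi=\theta/2$, there is $\delta>0$ with $w\ge\delta\psi$ on the arc. On the bisector edge both vanish. So Lemma 4 applies to $\delta\psi-w$ in $\{r<\rho_1,\ 0<\varphi<\theta/2\}$ and gives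
$$w\ge\delta\psi\ge\delta r^\beta\cos\beta\varphi .$$
On the other hand, by (3), $h\circ R=-h$ and $\ell_\alpha\circ R=\ell_\alpha$,
$$w=e^{\ell_\alpha}(P_\alpha-P_\alpha\circ R)=e^{\ell_\alpha}\big(2c(\alpha)h+O(r^\tau)\big),\qquad\tau\in(\beta,2).$$
At $\varphi=0$ (by continuity up to the edge) divide by $r^\beta$ and let $r\to0$: $2c(\alpha)\ge\delta>0$. This proves Theorem 1(a), and with it Corollary 2. $\blacksquare$

## 9. Analytic dependence on $\alpha$ and Theorem 1(b)

To treat smaller $\alpha$ we show that $c$ is an analytic function of $\alpha$, so that its zeros are isolated.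

**Lemma 7.** Let $\Omega$ be any bounded convex domain and normalize $\int_\Omega u_\alpha=|\Omega|$. Then $\alpha\mapsto(u_\alpha,\lambda_\alpha)\in H^1(\Omega)\times\mathbb R$ extends holomorphically to a complex neighborhood of $[0,\infty)$ (with values in the complexified space).

**Proof.** Use complex spaces and bilinear pairings. Define $A_\alpha,M:H^1\to(H^1)^*$ by $\langle A_\alpha u,\eta\rangle=\int\nabla u\cdot\nabla\eta+\alpha\int_{\partial\Omega}u\eta$ and $\langle Mu,\eta\rangle=\int u\eta$.

**Step 1: a local holomorphic branch.** Let $\alpha_0\ge0$ with ground state data $(u_0,\lambda_0)$, and consider the polynomial map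
$$G(\alpha,u,\lambda)=\Big(A_\alpha u-\lambda Mu,\ \int u-|\Omega|\Big)$$
at $(\alpha_0,u_0,\lambda_0)$. Its derivative in $(u,\lambda)$ is
$$(v,\mu)\mapsto\Big(A_{\alpha_0}v-\lambda_0Mv-\mu Mu_0,\ \int v\Big).$$
It is injective: if the image is $0$, pairing the first component with $u_0$ and using symmetry gives $\mu\int u_0^2=0$, so $\mu=0$; then $v\in\mathbb Cu_0$ by simplicity, and $\int v=0$ gives $v=0$. It is surjective: $A_{\alpha_0}-\lambda_0M$ is Fredholm of index $0$ ($A_{\alpha_0}+M$ is invertible and $M$ is compact) and symmetric, so its range is the annihilator of $u_0$; given a right-hand side, choose $\mu$ to satisfy the solvability condition, solve for $v$, and then adjust $v$ by a multiple of $u_0$ to obtain the prescribed $\int v$. The holomorphic implicit function theorem gives a holomorphic branch on a disc about $\alpha_0$, unique near $(\alpha_0,u_0,\lambda_0)$. By uniqueness and complex conjugation it is real for real $\alpha$, after shrinking the disc.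

**Step 2: the ground states lie on the branch.** By uniqueness it suffices that $(u_\alpha,\lambda_\alpha)\to(u_0,\lambda_0)$ in $H^1\times\mathbb R$ as $\alpha\to\alpha_0$, $\alpha\ge0$. The number $\lambda_\alpha$ is an infimum of affine functions of $\alpha$, finite for all real $\alpha$ by the trace inequality $\int_{\partial\Omega}u^2\le\varepsilon\int|\nabla u|^2+C_\varepsilon\int u^2$. Hence it is concave on $\mathbb R$ and continuous. The $L^2$-normalized $u_\alpha$ are bounded in $H^1$. By compactness of the trace and of $H^1\subset L^2$, their weak limits are nonnegative normalized eigenfunctions for $\lambda_{\alpha_0}$, i.e. the $L^2$-normalized ground state. Finally $\int|\nabla u_\alpha|^2=\lambda_\alpha-\alpha\int_{\partial\Omega}u_\alpha^2$ converges to the corresponding value at $\alpha_0$, so the convergence is strong in $H^1$. Passing to the normalization $\int u_\alpha=|\Omega|$ preserves it, since the integrals converge to a positive limit.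

**Step 3: gluing.** Shrink the discs so that on each the branch equals the ground state for real $\alpha\ge0$. If two such discs, centered at points of $[0,\infty)$, intersect, their intersection is convex and symmetric under conjugation, so it contains a real interval. The upper end of that interval is positive, so it contains an interval of nonnegative reals, on which both branches are the ground state. By the identity theorem the branches agree on the intersection. $\square$

**Lemma 8.** In setting (W), with the normalization of Lemma 7, $\alpha\mapsto P_\alpha$ is holomorphic near $[0,\infty)$ with values in $C^1$ of a small disc in the variable $t$. In particular $a$ and $c$ extend real-analytically to a neighborhood of $[0,\infty)$ in $\mathbb R$.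

**Proof.** By Lemma 7, $P_\alpha=e^{-\alpha\ell_1}u_\alpha$ is holomorphic into $H^1$ in $z$, hence into $H^1$ in $t$; even extension is a bounded linear map. The derivation of (5) uses only bilinear identities, so it is valid for complex $\alpha$, with
$$B_\alpha=\alpha B_1,\qquad k_\alpha=(\lambda_\alpha+\alpha^2|\nabla\ell_1|^2)J^2,$$
which are holomorphic into the $L^q$ spaces of Section 6. Now go through the three bootstrap steps there. In each, $B_\alpha\cdot\nabla P_\alpha$ and $k_\alpha P_\alpha$ come from bounded bilinear operations, so $\Delta P_\alpha$ is holomorphic into the respective $L^s$. The space $\{P\in L^s:\Delta P\in L^s\}$ on a disc is, with its graph norm, a closed subspace of $L^s\times L^s$, so $P_\alpha$ is holomorphic into it. The inclusion of this space into $W^{2,s}$ of a smaller disc and the Sobolev embeddings are bounded and linear. After the last step $P_\alpha$ is holomorphic into $W^{2,q}\subset C^1$ for some $q>2$. The values $a,c$ are bounded linear functionals of $P_\alpha\in C^1$, and they are real for real $\alpha$ because the branch is. $\square$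

**Proof of Theorem 1(b).** By Section 8, $c(\alpha)>0$ for all $\alpha\ge\alpha_1$; changing the normalization changes $c$ only by a positive factor. Since $c$ is real-analytic near $[0,\infty)$ and not identically $0$, it has finitely many zeros in $[0,\alpha_1]$. Lemma 6 applies to every other $\alpha>0$. $\blacksquare$

## 10. Polygons: the derivative at $\alpha=0$ and the differential $\partial_z^2v\,dz^2$

For Theorem 3 we show $c\not\equiv0$ at some obtuse vertex by computing $c'(0)$. Let $\Omega$ be a convex polygon with vertices $V_j$, angles $\theta_j$ and $\beta_j=\pi/\theta_j>1$. Normalize $\int u_\alpha=|\Omega|$, so $u_0=1$, and let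
$$v=\partial_\alpha u_\alpha|_{\alpha=0}\in H^1(\Omega),$$
which exists by Lemma 7. Differentiating (1) at $\alpha=0$, where $\lambda_0=0$,
$$\int_\Omega\nabla v\cdot\nabla\eta+\int_{\partial\Omega}\eta=\kappa\int_\Omega\eta,\qquad\kappa=\lambda'(0)=\frac{|\partial\Omega|}{|\Omega|},$$
the value of $\kappa$ coming from $\eta=1$. That is, $\Delta v=-\kappa$ and $D_\nu v=-1$. Moreover $v$ is smooth up to open edges: where $\Omega$ is locally $\{y>0\}$, $v-y+\frac\kappa2y^2$ is weakly harmonic with zero Neumann data, so its even reflection is harmonic.

**Two examples by hand.** On the rectangle $(0,L)\times(0,L')$,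
$$v=-\frac{(x-L/2)^2}L-\frac{(y-L'/2)^2}{L'}+\text{const},$$
as one checks from $D_\nu v=-1$ and $\Delta v=-\frac2L-\frac2{L'}=-\kappa$. Here $\partial_z^2v=\frac14(v_{xx}-v_{yy}-2iv_{xy})=\frac12\big(\frac1{L'}-\frac1L\big)$ is constant. If $\Omega$ has an inscribed circle with center $x_0$ and radius $\varrho$, then $|\Omega|=\frac12\varrho|\partial\Omega|$, so $\kappa=2/\varrho$, and $v=-\frac\kappa4|x-x_0|^2+\text{const}$ satisfies $D_\nu v=-\frac\kappa2\varrho=-1$ on every side. Then $\partial_z^2v=0$. Every triangle is of the second kind, so the first-order information below is empty for triangles; Theorem 1 needed its own mechanism.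

**Step 1: expansion of $v$ at a vertex.** Move $V_j$ to $0$ with the wedge $0<\arg z<\theta_j$, and let $\ell_1$ be the linear function with $D_\nu\ell_1=-1$ on both edges. Then
$$H=v-\ell_1+\tfrac\kappa4|z|^2$$
is harmonic with zero Neumann data on both edges, since $\Delta|z|^2=4$ and $D_\nu|z|^2=0$ on lines through $0$; this holds weakly, against $H^1$ functions vanishing near the arc. Pass to $t=z^{\beta_j}$ as in Lemma 5, Step 2, where the comparison of $H^1$ in $z$ and in $t$ used only $\beta_j>1$. The even reflection of $H$ is weakly harmonic, hence harmonic, in a disc about $t=0$, and even in $\operatorname{Im}t$. So $H=\operatorname{Re}\sum_{k\ge0}b_kt^k$ with real $b_k=b_k^{(j)}$, i.e.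
$$v=\ell_1-\tfrac\kappa4|z|^2+\operatorname{Re}\sum_{k\ge0}b_kz^{k\beta_j}.\tag{7}$$

**Step 2: $c'(0)=b_1^{(j)}$ at obtuse vertices.** If $\theta_j>\pi/2$, setting (W) holds at $V_j$. Differentiating $u_\alpha=e^{\alpha\ell_1}P_\alpha$ at $\alpha=0$, where $P_0=1$, gives $v-\ell_1=\partial_\alpha P_\alpha|_{\alpha=0}$. By Lemma 8 this is a $C^1$ function of $t$, equal to $a'(0)+c'(0)\operatorname{Re}t+o(|t|)$, where $c$ is the coefficient function at $V_j$. In (7), $|z|^2=|t|^{2/\beta_j}=o(|t|)$ because $\beta_j<2$. Comparing, $c'(0)=b_1^{(j)}$.

It remains to see how many $b_1^{(j)}$ can vanish.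

**Lemma 9.** If $b_1^{(j)}\ne0$ for at most three $j$, then $\Omega$ has an inscribed circle.

**Proof.** The idea is to transplant $\partial_z^2v$ to the upper half plane, where it becomes a rational function with few poles and strong decay.

**Step A: holomorphy and reality.** $F=\partial_z^2v$ is holomorphic in $\Omega$, since $\partial_{\bar z}\partial_z^2v=\partial_z(\Delta v/4)=0$. On an open edge with unit tangent $\tau=e^{i\vartheta}$, rotate coordinates by $z=e^{i\vartheta}z'$. Then $4Fe^{2i\vartheta}=4\partial_{z'}^2v=v_{\tau\tau}-v_{\nu\nu}\mp2iv_{\tau\nu}$, with sign depending on the side. This is real, because $D_\nu v$ is constant along the edge, so $v_{\tau\nu}=0$.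

**Step B: transplant.** Let $\Phi:\mathbb H\to\Omega$ be conformal from the upper half plane, extended to a homeomorphism of closures, with $\Phi(\infty)$ interior to an edge. Put $Q=(F\circ\Phi)\,\Phi'^2$. On $\mathbb R$ off the prevertices $\Phi$ extends analytically by reflection, $\Phi'$ is a real multiple of the edge tangent, and $F$ is continuous up to the edge. So $Q$ is continuous there and, by Step A, real. By Schwarz reflection $Q$ extends to a holomorphic function on $\mathbb C$ minus the prevertices.

**Step C: the singularity at a prevertex $x_j$ of $V_j$.** Use the coordinates of (7). Near $x_j$, $t=z^{\beta_j}$ is a function of $\zeta\in\mathbb H$ that is continuous up to the real axis, real there, injective, and has values in the upper half plane for $\zeta\in\mathbb H$. By reflection it is analytic and injective near $x_j$, with $t'(x_j)\ne0$. In (7), $\partial_z^2$ kills $\ell_1$ and $|z|^2$, so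
$$F=\tfrac12\sum_{k\ge1}b_k\,k\beta_j(k\beta_j-1)\,z^{k\beta_j-2}.$$
The expression $\partial_z^2v\,dz^2$ is invariant under orientation-preserving rigid motions, so we may compute it in these coordinates. With $dz=\beta_j^{-1}t^{1/\beta_j-1}dt$,
$$Q\,d\zeta^2=F\,dz^2=\tfrac12\sum_{k\ge1}b_k\,k\big(k-\tfrac1{\beta_j}\big)t^{k-2}\,dt^2 .$$
So $Q$ has at most a simple pole at $x_j$, and none if $b_1^{(j)}=0$.

**Step D: decay at infinity.** With $s=-1/\zeta$, the function $\Phi$ in the variable $s$ is a conformal map of $\mathbb H$ with no prevertex near $s=0$. By Step B, $Q\,d\zeta^2=\widehat Q\,ds^2$ with $\widehat Q$ holomorphic near $s=0$. Since $ds/d\zeta=\zeta^{-2}$, $Q(\zeta)=\widehat Q(s)\zeta^{-4}=O(|\zeta|^{-4})$.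

**Step E: conclusion.** If $Q$ has $m\le3$ poles, all simple, then $Q\prod(\zeta-x_j)$, the product over the poles, is entire and $O(|\zeta|^{m-4})$, hence $0$ by Liouville. So $F\equiv0$, i.e. $v_{xx}=v_{yy}$ and $v_{xy}=0$. With $\Delta v=-\kappa$ both second derivatives equal $-\kappa/2$, so $v=-\frac\kappa4|x-x_0|^2+\text{const}$ for some point $x_0$. The condition $D_\nu v=-1$ says $(x-x_0)\cdot\nu=2/\kappa$ on every side. Hence the closed disc of radius $2/\kappa$ about $x_0$ lies in all the half planes that define $\overline\Omega$, so in $\overline\Omega$, and it touches every side line. The contact points lie in $\overline\Omega$, hence on the sides. So the circle is inscribed. $\square$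

The rectangle with $L\ne L'$ shows that "three" cannot be replaced by "four": there $F$ is a nonzero constant and $\beta_j=2$, so the formula in Step C gives $F=b_1$ at the corner $0$, and likewise $b_1\ne0$ at all four corners; and there is no inscribed circle.

**Proof of Theorem 3.** As $\Omega$ has no inscribed circle, Lemma 9 gives $b_1^{(j)}\ne0$ for at least four vertices. At most three angles are $\le\pi/2$: the exterior angles are positive with sum $2\pi$, and four exterior angles $\ge\pi/2$ already sum to at least $2\pi$, which forces exactly four vertices with right angles, i.e. a rectangle, which is excluded. Hence some vertex has both $\theta_j>\pi/2$ and $c'(0)=b_1^{(j)}\ne0$, by Step 2.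

For this vertex, $c$ is real-analytic near $[0,\infty)$ by Lemma 8 and not identically $0$, so its zeros do not accumulate in $[0,\infty)$. By Lemma 6, $u_\alpha$ is not quasi-concave for every $\alpha>0$ with $c(\alpha)\ne0$. So the set of $\alpha>0$ with $u_\alpha$ quasi-concave is contained in the zero set of $c$ and has no accumulation point in $[0,\infty)$. In particular it contains no half-line $[\alpha_0,\infty)$, and the conclusion of the conjecture fails for $\Omega$. Rectangles satisfy that conclusion by Section 3, which gives the stated equivalence. $\blacksquare$
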